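\title{Regularity of the ring of invariants of an automorphism of prime order}

\begin{abstract}
Let $B$ be a regular local ring, $\sigma$ an automorphism of $B$ of prime order $p$, and $A$ the ring of invariants; assume that $A$ is noetherian and that $B$ is finite over $A$. We prove that $A$ is regular if and only if the ideal generated by the elements $\sigma(b)-b$ is principal, if and only if $B=A[x]$ for some $x$, if and only if $B$ is flat over $A$. The residue characteristic and the action on the residue field are arbitrary. This answers a question posed by Wewers. The main step restricts the different of $B$ over $A$ to a curve that is totally ramified at the closed point and compares two valuations there.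
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $B$ is a regular local ring with maximal ideal $\mathfrak m$ and residue field $k$, $\sigma$ is an automorphism of $B$ of prime order $p$, $G=\langle\sigma\rangle$, and $A=B^G$ is the ring of invariants. We assume that $A$ is noetherian and that $B$ is a finite $A$-module. When is $A$ regular? One would like to read the answer off the action itself, and the first invariant of the action is the ideal
\[
I=\bigl(\sigma(b)-b \;:\; b\in B\bigr)\subset B .
\]
The ring $B/I$ is the largest quotient of $B$ on which $\sigma$ acts trivially, so $I$ is the ideal of the fixed locus of $\sigma$. It equals $B$ exactly when $\sigma$ acts nontrivially on $k$.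

If $\dim B=1$, then $I$ is principal, and $A$, being a normal noetherian local domain of dimension one, is regular. In dimension two both properties can fail.

\begin{example}\label{ex:first}
Let $B=k[[x,y]]$, and let $\sigma$ be $k$-linear and continuous.
\begin{enumerate}
\item[(a)] Let $\zeta\in k$ be a primitive $p$-th root of unity, $\sigma x=x$, $\sigma y=\zeta y$. Then $A=k[[x,y^p]]$ is regular and $I=(y)$.
\item[(b)] Let $p=2\neq\operatorname{char}k$, $\sigma x=-x$, $\sigma y=-y$. Then $A=k[[x^2,xy,y^2]]$ has dimension $2$, but its maximal ideal needs three generators. So $A$ is not regular, and $I=(x,y)$ is not principal.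
\item[(c)] Let $\operatorname{char}k=p$, $e\ge1$, $\sigma x=x$, $\sigma y=y+x^e$. Then $I=(x^e)$. Put $z=\prod_i\sigma^iy=y^p-x^{e(p-1)}y$ and $A_0=k[[x,z]]\subset A$. Since $B/(x,z)=k[y]/(y^p)$, fact (F5) of Section~\ref{sec:prelim} shows that $A_0$ is regular and that $B$ is generated over $A_0$ by $p$ elements. As $\operatorname{Frac}B$ has degree $p$ over $\operatorname{Frac}A$, the rings $A_0\subset A$ have the same fraction field, and $A=A_0$ because $A_0$ is normal.
\end{enumerate}
\end{example}

These cases suggest that $A$ is regular exactly when the fixed locus is cut out by one equation. Suppose that $\operatorname{char}k=p$ and that $G$ acts trivially on $k$. The purity theorem of Zariski--Nagata gives a part of this: if $A$ is regular, every minimal prime of $B$ containing $I$ has height one and is therefore principal. But purity sees only the radical of $I$, and in residue characteristic $p$ the ideal $I$ need not be radical, as (c) shows. Since $B$ is a unique factorization domain, we can write $I=fJ$, where $f$ is a greatest common divisor of the elements of $I$ and the ideal $J$ lies in no proper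 principal ideal. Purity says that every prime containing $I$ contains $f$; it leaves open that $J\neq B$, and Example~\ref{ex:purity} shows that this can happen. Wewers \cite{Wewers} posed as an open question, for $\operatorname{char}k=p$ and $G$ acting trivially on $k$, whether $A$ is regular if and only if $I$ is principal. The answer is yes, without these two restrictions.

\begin{theorem}\label{thm:main}
Let $B$ be a regular local ring, $G=\langle\sigma\rangle\subset\operatorname{Aut}(B)$ a group of prime order $p$, and $A=B^G$. Assume that $A$ is noetherian and that $B$ is a finite $A$-module. Let the residue field $k$ of $B$ have arbitrary characteristic, and let $G$ act on $k$ in any way. The following are equivalent: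
\begin{enumerate}
\item[(1)] $A$ is regular;
\item[(2)] $I$ is principal;
\item[(3)] $B=A[x]$ for some $x\in B$;
\item[(4)] $B$ is flat over $A$.
\end{enumerate}
\end{theorem}

The implications $(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$ are proved in Section~\ref{sec:easy} by Newton interpolation. The substance of the theorem is $(1)\Rightarrow(2)$, where one must show that $J=B$. We bound $f$ from below by the different $\delta$ of $B$ over $A$, which divides $f^{p-1}$ (Section~\ref{sec:different}). We then restrict to a curve through the closed point along which the extension is totally ramified (Section~\ref{sec:curve}). There $\delta$, and hence $f$, vanishes to high order, while a suitable $\sigma b-b=fj$ vanishes to low order; so little is left for $j\in J$ that it must be a unit (Section~\ref{sec:end}). Section~\ref{sec:reduction} runs this argument by hand on a cusp with $p=5$. Section~\ref{sec:consequences} computes the different and gives a normal form for the action, and Section~\ref{sec:limits} shows what fails under weaker hypotheses.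

\section{Preliminaries}\label{sec:prelim}

Put $L=\operatorname{Frac}B$, $K=L^G$, $\operatorname{Tr}=\sum_{i=0}^{p-1}\sigma^i$ and $N=\prod_{i=0}^{p-1}\sigma^i$. For a commutative ring $S$ with an automorphism $\rho$, let $\mathcal I_\rho(S)$ be the ideal generated by all $\rho(s)-s$; thus $I=\mathcal I_\sigma(B)$.

\begin{lemma}\label{lem:ideal}
Let $\sigma$ be an automorphism of a commutative ring $S$ with $\sigma^p=1$, and let $p\nmid i$. Then $\mathcal I_\sigma(S)$ is $\sigma$-stable and $\mathcal I_{\sigma^i}(S)=\mathcal I_\sigma(S)$. If $S=S_0[x]$ for a subring $S_0$ fixed by $\sigma$, then $\mathcal I_\sigma(S)=(\sigma^ix-x)$.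
\end{lemma}

\begin{proof}
Stability holds because $\sigma(\sigma s-s)=\sigma(\sigma s)-\sigma s$. For $n\ge1$ and any automorphism $\rho$ we have $\rho^ns-s=\sum_{l<n}\bigl(\rho(\rho^ls)-\rho^ls\bigr)$, so $\mathcal I_{\rho^n}(S)\subset\mathcal I_\rho(S)$. Since $p$ is prime, each of $\sigma,\sigma^i$ is a power of the other. Finally, for $g\in S_0[T]$ the element $\sigma^ig(x)-g(x)=g(\sigma^ix)-g(x)$ is a multiple of $\sigma^ix-x$.
\end{proof}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $L/K$ is Galois with group $G$, $K=\operatorname{Frac}A$, $B\otimes_AK=L$, $B\cap K=A$, and $I\ne0$.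
\item[(b)] $A$ is local with maximal ideal $\mathfrak m_A=\mathfrak m\cap A$ and residue field $k_A\subset k$, and $\dim A=\dim B$.
\item[(c)] If $x\in B\setminus A$, the conjugates $\sigma^ix$, $0\le i<p$, are distinct, $L=K(x)$, and the minimal polynomial of $x$ over $K$ is $\prod_i(T-\sigma^ix)\in A[T]$.
\item[(d)] $G$ permutes transitively the primes of $B$ lying over a given prime $P$ of $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The fixed field of a group of order $p$ has index $p$. Any $b/c\in L$ equals $b'/N(c)$ with $b'=b\prod_{i\ge1}\sigma^ic\in B$ and $N(c)\in A$, and $b'\in A$ if $b/c\in K$. Also $B\cap K=B^G$, and $I\neq0$ as $\sigma\ne1$. (b) An element of $A$ that is invertible in $B$ has an invariant inverse, and $B$ is integral over $A$. (c) The stabilizer of $x$ is a proper subgroup of a group of prime order. (d) Let $Q,Q'$ lie over $P$ with $Q'\ne\sigma^iQ$ for all $i$. Primes over $P$ are incomparable, so prime avoidance gives $c\in Q'$ outside all $\sigma^iQ$. Then $N(c)\in Q'\cap A=P$ but $N(c)\notin Q$, a contradiction.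
\end{proof}

We use the following textbook facts.
\begin{enumerate}
\item[(F1)] A regular local ring $(S,\mathfrak n)$ of dimension $d$ is a unique factorization domain and is Cohen--Macaulay, and $\mathfrak n/\mathfrak n^2$ has dimension $d$ over $S/\mathfrak n$. A \emph{regular system of parameters} is a set of $d$ generators of $\mathfrak n$. Any $r$ elements of $\mathfrak n$ with independent classes in $\mathfrak n/\mathfrak n^2$ extend to such a system, and the quotient of $S$ by them is regular of dimension $d-r$, in particular a domain; for $d-r=1$ it is a discrete valuation ring (DVR).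
\item[(F2)] A Cohen--Macaulay local ring $S'$ that is finite over a regular local subring $S$ is a free $S$-module. Indeed, a regular system of parameters of $S$ is a system of parameters of $S'$, hence a regular sequence on $S'$; so $\operatorname{depth}_SS'=\dim S$, and the Auslander--Buchsbaum formula gives projective dimension $0$.
\item[(F3)] If $S\to S'$ is a flat local homomorphism of noetherian local rings and $S'$ is regular, then $S$ is regular \cite[Thm.~23.7]{Matsumura}.
\item[(F4)] Let $R$ be a DVR with uniformizer $v$ and fraction field $K'$, and let $L'/K'$ be a finite Galois extension. The integral closure of $R$ in $L'$ is a Dedekind domain, finite over $R$, in which $(v)=(\mathfrak n_1\cdots\mathfrak n_g)^e$ with distinct maximal ideals $\mathfrak n_i$ of common residue degree $r$, and $erg=[L':K']$.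
\item[(F5)] Let $g_1,\dots,g_n$ lie in the maximal ideal of $S=k[[X_1,\dots,X_n]]$, with $S/(g_1,\dots,g_n)$ of finite dimension over $k$. Then $S$ is generated as a module over $k[[g_1,\dots,g_n]]$ by lifts of a $k$-basis of the quotient (Nakayama's lemma for complete rings). Hence $k[[g_1,\dots,g_n]]$ has dimension $n$ and is a power series ring in the $g_i$.
\end{enumerate}

Let $E/F$ be a finite separable field extension with trace $\operatorname{Tr}$. The pairing $(y,c)\mapsto\operatorname{Tr}(yc)$ is nondegenerate, so every $F$-linear form on $E$ is $\operatorname{Tr}(y\,\cdot)$ for a unique $y\in E$. For subrings $S_0\subset F$ and $S_0\subset S\subset E$, the \emph{trace dual} of $S$ over $S_0$ is the $S$-module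
\[
S^\vee=\{y\in E:\operatorname{Tr}(yS)\subset S_0\}.
\]
A larger ring has a smaller dual. The dual is explicit when $S$ has one generator.

\begin{lemma}[Euler's formula]\label{lem:euler}
Let $E=F(x)$, let $\chi$ be the minimal polynomial of $x$, and suppose $\chi\in S_0[T]$. Then $S_0[x]^\vee=\chi'(x)^{-1}S_0[x]$.
\end{lemma}

\begin{proof}
Let $n=\deg\chi$ and $\mu_j=\operatorname{Tr}(x^j/\chi'(x))$. By \cite[III \S6]{Serre}, $\mu_j=0$ for $0\le j\le n-2$ and $\mu_{n-1}=1$. Every $x^j$ is an $S_0$-combination of $1,\dots,x^{n-1}$, so all $\mu_j$ lie in $S_0$. The matrix $(\mu_{i+j})_{0\le i,j<n}$ has ones on the antidiagonal and zeros above it, so it is invertible over $S_0$. For $y=\sum_{i<n}y_ix^i/\chi'(x)$ with $y_i\in F$ we have $\operatorname{Tr}(yx^j)=\sum_iy_i\mu_{i+j}$, and these values lie in $S_0$ for all $j<n$ if and only if all $y_i$ do.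
\end{proof}

\section{From a principal ideal to regularity}\label{sec:easy}

Assume (2), say $I=gB$. If all $\sigma b-b$ lay in $\mathfrak mg$, then $I=\mathfrak mI$ and $I=0$ by Nakayama's lemma. So there is $x\in B$ such that $f=\sigma x-x$ generates $I$: no element of $B$ is moved less than $x$. We show that $B=A[x]$.

For $p=2$ this is one division. Given $c\in B$, the quotient $c_1=(\sigma c-c)/(\sigma x-x)$ lies in $B$, and $\sigma$ changes the sign of numerator and denominator, so $c_1\in A$. Then $\sigma(c-c_1x)-(c-c_1x)=(\sigma c-c)-c_1(\sigma x-x)=0$, and $c=(c-c_1x)+c_1x\in A[x]$. For general $p$ we must divide $p-1$ times, by the differences $\sigma^mx-x$ in turn, so each of them has to generate $I$.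

\begin{lemma}\label{lem:allgenerate}
If $f=\sigma x-x$ generates $I$, so does $\sigma^mx-x$ for $1\le m\le p-1$.
\end{lemma}

\begin{proof}
Write $y=\sigma^mx-x=uf$ with $u\in B$, and choose $r\ge1$ with $mr\equiv1\pmod p$. Then $f=\sigma^{mr}x-x=\sum_{l<r}\sigma^{ml}(y)=\sum_{l<r}\sigma^{ml}(u)\,\sigma^{ml}(f)$. Each $\sigma^{ml}(f)$ lies in $I=fB$. If $u\in\mathfrak m$, then $f\in\mathfrak mf$, which forces $f=0$. So $u$ is a unit.
\end{proof}

\begin{proof}[Proof of $(2)\Rightarrow(3)$]
Let $c\in B$. The nodes $x_l=\sigma^lx$, $0\le l<p$, are distinct, since $x\notin A$. For $0\le i\le j<p$ let $P_{i,j}\in L[T]$ be the unique polynomial of degree at most $j-i$ with $P_{i,j}(x_l)=\sigma^lc$ for $i\le l\le j$, and let $c_{i,j}$ be its coefficient of $T^{j-i}$. Fix $1\le m\le p-1$. Applying $\sigma$ to the coefficients of $P_{0,m-1}$ gives $P_{1,m}$, by uniqueness; so $c_{1,m}=\sigma(c_{0,m-1})$. Next,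
\[
(x_m-x_0)\,P_{0,m}=(T-x_0)\,P_{1,m}-(T-x_m)\,P_{0,m-1},
\]
because both sides have degree at most $m$ and take the value $(x_m-x_0)\sigma^lc$ at $x_l$ for $0\le l\le m$. Comparing coefficients of $T^m$ gives
\[
c_{0,m}=\frac{\sigma(c_{0,m-1})-c_{0,m-1}}{\sigma^mx-x}.
\]
We have $c_{0,0}=c\in B$. If $c_{0,m-1}\in B$, the numerator lies in $I$ and the denominator generates $I$ by Lemma~\ref{lem:allgenerate}, so $c_{0,m}\in B$. Finally, $P_{0,m}-P_{0,m-1}$ has degree at most $m$ and vanishes at $x_0,\dots,x_{m-1}$, so it equals $c_{0,m}\prod_{l<m}(T-x_l)$. Summing over $m$ yields Newton's formula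
\[
Q:=P_{0,p-1}=\sum_{m=0}^{p-1}c_{0,m}\prod_{l<m}(T-x_l)\in B[T].
\]
Since $\sigma$ permutes the $p$ conditions $Q(\sigma^lx)=\sigma^lc$ cyclically, uniqueness shows that $\sigma$ fixes the coefficients of $Q$. Thus $Q\in A[T]$ and $c=Q(x)\in A[x]$.
\end{proof}

\begin{proof}[Proof of $(3)\Rightarrow(4)\Rightarrow(1)$]
Let $B=A[x]$. Then $x\notin A$, and its minimal polynomial $\chi$ is monic with coefficients in $A$ by Lemma~\ref{lem:basic}(c). Division with remainder by $\chi$ shows that the kernel of $A[T]\to B$, $T\mapsto x$, is $\chi A[T]$. So $B$ is free over $A$ with basis $1,x,\dots,x^{p-1}$. If $B$ is flat over $A$, then $A$ is regular by (F3).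
\end{proof}

\section{The converse: reduction and a test case}\label{sec:reduction}

Assume now that $A$ is regular. We first dispose of the cases in which the extension is carried by the residue field.

\begin{lemma}\label{lem:reduction}
If $A$ is regular, then $B$ is free of rank $p$ over $A$, and either $I$ is principal or
\begin{equation}\label{eq:S}
d:=\dim A=\dim B\ge1,\qquad k_A=k,\qquad \mathfrak m_AB\ne\mathfrak m .
\end{equation}
\end{lemma}

\begin{proof}
Freeness is (F2), and the rank is $\dim_K(B\otimes_AK)=p$. If $G$ acts nontrivially on $k$, then $I=B$. Suppose it acts trivially. Then $d\ge1$, since $d=0$ would give $B=k$ and $\sigma=1$. The fiber $F=B/\mathfrak m_AB$ is an artinian local ring of dimension $p$ over $k_A$, and each of its composition factors is $k$; so $\ell(F)\,[k:k_A]=p$, where $\ell$ is the length. If $\mathfrak m_AB=\mathfrak m$, then $F=k$ has prime degree over $k_A$, so $k=k_A(\bar x)$ for some $x\in B$. Nakayama's lemma gives $B=A[x]$, and $I=(\sigma x-x)$ by Lemma~\ref{lem:ideal}. Otherwise $\ell(F)\ge2$, hence $\ell(F)=p$ and $k_A=k$.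
\end{proof}

Under \eqref{eq:S}, Nakayama's lemma turns (3) into a statement about the fiber: the $k$-algebra $F$ of dimension $p$ should have one generator. For $p=2$ this is automatic, and for $p=3$ it follows from the curve alone (Remark~\ref{rem:small}). For $p=5$ it no longer follows from the regularity of the two rings and the rank, and the next example shows both the obstacle and the way around it.

\begin{example}\label{ex:cusp}
Let $k$ contain a primitive fifth root of unity $\zeta$, and consider
\[
R=k[[t^5]]\subset C=k[[t^2,t^3]]\subset\tilde C=k[[t]],\qquad \sigma t=\zeta t,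
\]
with the $t$-adic valuation $\omega$. The ring $C$ consists of the series without a term in $t^1$; it is free over $R=C^G$ with basis $1,t^2,t^3,t^4,t^6$. Its maximal ideal $\mathfrak m_C=(t^2,t^3)$ needs two generators, and $t^5=t^2t^3\in\mathfrak m_C^2$, so the maximal ideal of the fiber $C/t^5C$ also needs two, and the fiber is not generated by one element over $k$.

This curve lies on a pair of regular rings. We have $C=B_0/(X^3-Y^2)$ with $B_0=k[[X,Y]]$, $X\mapsto t^2$, $Y\mapsto t^3$, and $B_0/(XY,X^3-Y^2)=C/t^5C$. By (F5) and (F2), $A_0=k[[XY,X^3-Y^2]]$ is regular and $B_0$ is free of rank $5$ over $A_0$, with that same fiber.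

Now let $B,\sigma,A$ be as in Theorem~\ref{thm:main} with $A$ regular and $p=5$. Can there be a prime $P$ of $A$ with $A/P=R$ and $B/PB=C$, compatibly with $\sigma$? Suppose so, and write $I=fJ$ as in the introduction, with bars for images in $C$. We borrow two facts from Section~\ref{sec:different}: $B^\vee=\delta^{-1}B$ for some $\delta\in B$ dividing $f^4$, and $C^\vee\subset\bar\delta^{-1}C$.

\emph{The element $\bar f$ vanishes at least to order $1$.} The trace of $t^n$ is $5t^n$ if $5\mid n$ and $0$ otherwise, and no integer in $[-4,-1]$ is divisible by $5$. So $t^{-4}\in\tilde C^\vee\subset C^\vee\subset\bar\delta^{-1}C$, which gives $\omega(\bar\delta)\ge4$ and $\omega(\bar f)\ge1$.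

\emph{Some element of $I$ vanishes only to order $2$.} Let $b\in B$ lift $t^2$ and write $\sigma b-b=fj$ with $j\in J$. Then $\bar f\bar j=(\zeta^2-1)t^2$, so $\omega(\bar j)\le1$. Every element of $\mathfrak m_C$ has valuation at least $2$, so $\bar j$ and $j$ are units and $I=fB$.

The image of $I$ in $C$ is $\mathcal I_\sigma(C)=(t^2,t^3)$, which is not principal. So no such $P$ exists.
\end{example}

The two estimates in the example are the whole proof. To run them in general we need the element $\delta$, a curve with a single valuation $\omega$ above it, and a formula for $\omega(\sigma b-b)$ that holds in every residue characteristic.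

\section{The different}\label{sec:different}

The element $f$ is defined by a greatest common divisor, and such divisors do not survive restriction to a curve: $x$ and $y$ are coprime in $k[[x,y]]$ but both vanish at the origin of any curve. We therefore need a second element that is comparable with $f$ in $B$ and does restrict well. It comes from the trace dual $B^\vee$ of $B$ over $A$. Every $A$-linear map $B\to A$ extends to a $K$-linear form on $L=B\otimes_AK$, so $y\mapsto\operatorname{Tr}(y\,\cdot)$ is an isomorphism of $B$-modules
\begin{equation}\label{eq:hom}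
B^\vee\cong\operatorname{Hom}_A(B,A),
\end{equation}
where $B$ acts on the right side by $(b\varphi)(c)=\varphi(bc)$. In particular $B^\vee$ is finitely generated, and $1\in B^\vee$ because $\operatorname{Tr}(B)\subset A$.

To compare $B^\vee$ with $I$ we recover $y\in B^\vee$ from traces. For $p=2$ and $b\in B$,
\[
\operatorname{Tr}(yb)-\sigma(b)\operatorname{Tr}(y)=yb+\sigma(y)\sigma(b)-\sigma(b)y-\sigma(b)\sigma(y)=y\,(b-\sigma b),
\]
and the left side lies in $B$. In general one needs a factor of this kind to cancel each of the $p-1$ conjugates $\sigma^jy$, $j\ne0$. Regularity of $A$ is not needed here.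

\begin{lemma}\label{lem:kill}
$I^{p-1}B^\vee\subset B$.
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_{p-1}\in B$. For $0\le j<p$ let $\varphi_j\colon B\otimes_AB\to B$ be the ring homomorphism $a\otimes c\mapsto a\,\sigma^j(c)$, and put
\[
\epsilon=\prod_{i=1}^{p-1}\bigl(1\otimes b_i-\sigma^i(b_i)\otimes1\bigr)=\sum_la_l\otimes c_l .
\]
For $j\ge1$ the map $\varphi_j$ kills the factor with $i=j$, so $\varphi_j(\epsilon)=0$, whereas $\varphi_0(\epsilon)=\prod_i(b_i-\sigma^ib_i)$. For $y\in B^\vee$,
\[
\sum_la_l\operatorname{Tr}(yc_l)=\sum_{j}\sigma^j(y)\sum_la_l\,\sigma^j(c_l)=\sum_j\sigma^j(y)\,\varphi_j(\epsilon)=y\prod_{i=1}^{p-1}(b_i-\sigma^ib_i),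
\]
and the left side lies in $B$. These products generate $\prod_{i=1}^{p-1}\mathcal I_{\sigma^i}(B)$, which is $I^{p-1}$ by Lemma~\ref{lem:ideal}.
\end{proof}

\begin{lemma}\label{lem:delta}
If $A$ is regular, then $B^\vee=\delta^{-1}B$ for some nonzero $\delta\in B$.
\end{lemma}

In the language of canonical modules: $\operatorname{Hom}_A(B,A)$ is a canonical module of $B$ by \cite[Thm.~3.3.7]{BH}, hence free of rank one as $B$ is Gorenstein. We give a direct proof from unique factorization.

\begin{proof}
Clear denominators in a finite generating set of $B^\vee$ and extract the greatest common divisor: $B^\vee=u\mathfrak a$ with $u\in L^\times$ and an ideal $\mathfrak a\subset B$ contained in no $\pi B$ with $\pi$ prime. We claim that $u\in B^\vee$. Otherwise $\alpha=\operatorname{Tr}(ub)\in K\setminus A$ for some $b\in B$. As $A$ is a unique factorization domain, some prime element $\varpi$ of $A$ divides the denominator of $\alpha$ in lowest terms. For $n\in\mathfrak a$ we have $N(n)\in\mathfrak a\cap A$, so $N(n)\alpha=\operatorname{Tr}(N(n)ub)\in A$ and $\varpi\mid N(n)$. Let $\pi$ be a prime factor in $B$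 of $\varpi\in\mathfrak m$. Then $\pi$ divides some $\sigma^in$. So $\mathfrak a$ lies in the union of the primes $\sigma^i(\pi)B$, hence in one of them, a contradiction. Thus $uB\subset B^\vee=u\mathfrak a\subset uB$. Since $1\in uB$, the element $\delta=u^{-1}$ lies in $B$.
\end{proof}

The ideal $\delta B$ is the \emph{different} of $B$ over $A$.

\begin{corollary}\label{cor:divides}
Let $A$ be regular and $I=fJ$, where $f$ is a greatest common divisor of a finite generating set of $I$. Then $\delta$ divides $f^{p-1}$ in $B$.
\end{corollary}

\begin{proof}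
Let $\pi$ be a prime element of $B$ and $v_\pi$ the exponent of $\pi$. By the choice of $f$ there is $j\in J$ with $\pi\nmid j$. By Lemmas~\ref{lem:kill} and~\ref{lem:delta}, $f^{p-1}j^{p-1}\in\delta B$, so $v_\pi(\delta)\le(p-1)v_\pi(f)$.
\end{proof}

The different restricts well because $B$ is free over $A$.

\begin{lemma}\label{lem:basechange}
Let $A$ be regular, $P\subset A$ a prime, $R=A/P$, $K'=\operatorname{Frac}R$ and $C=B/PB$. Suppose that $L'=C\otimes_RK'$ is a field, Galois over $K'$ with group $G$. Then the image $\bar\delta$ of $\delta$ in $C$ is nonzero, and the trace dual of $C$ over $R$ satisfies $C^\vee\subset\bar\delta^{-1}C$.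
\end{lemma}

\begin{proof}
The ring $C=B\otimes_AR$ is free over $R$, so $R\subset C\subset L'$. Put $\tau=\operatorname{Tr}(\delta^{-1}\,\cdot)$. By \eqref{eq:hom} and Lemma~\ref{lem:delta}, $\operatorname{Hom}_A(B,A)=B\tau$, and $\operatorname{Tr}(c)=\tau(\delta c)$ for $c\in B$. Since $B$ is free of finite rank, every $R$-linear map $C\to R$ lifts to an $A$-linear map $B\to A$; hence $\operatorname{Hom}_R(C,R)=C\bar\tau$, where $\bar\tau$ is the reduction of $\tau$. Reducing the identity $\sum_i\sigma^ic=\tau(\delta c)$ modulo $PB$ gives $\operatorname{Tr}_{L'/K'}(c)=\bar\tau(\bar\delta c)$ for $c\in C$, and then for $c\in L'$ by $K'$-linearity. The trace is nonzero, so $\bar\delta\ne0$ and $\bar\tau=\operatorname{Tr}_{L'/K'}(\bar\delta^{-1}\,\cdot)$. If $z\in C^\vee$, then $\operatorname{Tr}_{L'/K'}(z\,\cdot)$ restricts to $c\bar\tau$ on $C$ for some $c\in C$, and $z=c\bar\delta^{-1}$ by nondegeneracy.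
\end{proof}

\section{A totally ramified curve}\label{sec:curve}

Assume that $A$ is regular and that \eqref{eq:S} holds. We look for a regular curve $\operatorname{Spec}A/P$ through the closed point, with two requirements. At its generic point the extension must stay separable with a nontrivial action of $G$; for this the curve has to avoid a discriminant. At its closed point the extension must ramify; for this we choose the curve so that its uniformizer lies in $\mathfrak m^2$.

\begin{proposition}\label{prop:curve}
There are a prime $P\subset A$ and an element $v\in\mathfrak m_A\cap\mathfrak m^2$ with the following properties. The ring $R=A/P$ is a DVR with uniformizer $\bar v$ and residue field $k$. With $C=B/PB$ and $K'=\operatorname{Frac}R$, the ring $L'=C\otimes_RK'$ is a field, Galois over $K'$ with group $G$. The integral closure $\tilde C$ of $R$ in $L'$ is a DVR with residue field $k$ that contains $C$, its normalized valuation $\omega$ satisfies $\omega(\bar v)=p$ and is positive on $\mathfrak m_C=\mathfrak m/PB$, and $\tilde C=R[t]$ for every uniformizer $t$.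
\end{proposition}

\begin{proof}
\emph{The uniformizer.} The map $\mathfrak m_A/\mathfrak m_A^2\to\mathfrak m/\mathfrak m^2$ is linear over $k_A=k$, and both spaces have dimension $d$. If it were injective, it would be onto, so $\mathfrak m=\mathfrak m_AB+\mathfrak m^2$ and $\mathfrak m=\mathfrak m_AB$ by Nakayama's lemma, against \eqref{eq:S}. So there is $v\in\mathfrak m_A\setminus\mathfrak m_A^2$ with $v\in\mathfrak m^2$. Extend it to a regular system of parameters $v,w_1,\dots,w_{d-1}$ of $A$.

\emph{Avoiding the discriminant.} Fix $\theta\in B\setminus A$, let $\chi=\prod_i(T-\sigma^i\theta)\in A[T]$, and let $\Delta=\prod_{i<j}(\sigma^i\theta-\sigma^j\theta)^2\in A$ be its discriminant, which is nonzero by Lemma~\ref{lem:basic}(c). We claim that $\Delta\notin P:=(w_1-v^{n_1},\dots,w_{d-1}-v^{n_{d-1}})$ for suitable $n_i\ge1$. The claim concerns only a nonzero element of a regular local ring with a regular system of parameters, and we use induction on $d$. For $d=1$ we have $P=0$. For $d\ge2$ the elements $w_1-v^n$, $n\ge1$, are prime by (F1). They are pairwise non-associated: if $(w_1-v^n)=(w_1-v^{n'})$ with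 $n<n'$, this prime contains $v^n(1-v^{n'-n})$, hence $v$ and $w_1$, while the image of a principal ideal in $\mathfrak m_A/\mathfrak m_A^2$ has dimension at most one. As $\Delta$ has finitely many prime factors, some $w_1-v^{n_1}$ does not divide it. Apply the induction hypothesis to the image of $\Delta$ in $A/(w_1-v^{n_1})$, which is regular with parameters $v,w_2,\dots,w_{d-1}$. By (F1), $R=A/P$ is a DVR with uniformizer $\bar v$. The ring $C$ is local and free of rank $p$ over $R$, and $G$ acts on it, fixing $R$.

\emph{The generic fiber.} Let $c\in B$ and write $c=\sum_{j<p}\alpha_j\theta^j$ with $\alpha_j\in K$. The equations $\sigma^ic=\sum_j\alpha_j(\sigma^i\theta)^j$ form a linear system over $B$ whose determinant $V$ is a Vandermonde determinant with $V^2=\Delta$. By Cramer's rule $V\alpha_j\in B$, so $\Delta\alpha_j\in B\cap K=A$. Thus $\Delta B\subset A[\theta]$, and since $\bar\Delta\in K'^\times$ we get $L'=K'[\bar\theta]$. The surjection $K'[T]/(\bar\chi)\to L'$ is bijective, both sides having dimension $p$, and $\bar\chi$ has discriminant $\bar\Delta\ne0$. So $L'$ is a product of finite separable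 field extensions of $K'$. The factors correspond to the primes of $B$ over $P$, which form one $G$-orbit by Lemma~\ref{lem:basic}(d); there are $p$ of them or one. In the first case $L'\cong K'^p$. In the second, $L'$ is a field of degree $p$, and $\sigma\bar\theta\ne\bar\theta$ because $\sigma\theta-\theta$ divides $\Delta$; so $G$ acts faithfully, and $L'/K'$ is Galois with group $G$.

\emph{The closed point.} In both cases $C\subset\tilde C$, as $C$ is finite over $R$, and $\tilde C$ is integral over $C$. Hence every maximal ideal $\mathfrak n$ of $\tilde C$ satisfies $\mathfrak n\cap C=\mathfrak m_C$, and $\bar v\in\mathfrak m_C^2\subset\mathfrak n^2$. If $L'\cong K'^p$, then $\tilde C=R^p$ and $\bar v$ lies in the square of no maximal ideal. So $L'$ is a field, and in (F4) we have $e\ge2$ and $erg=p$, whence $e=p$ and $r=g=1$. Thus $\tilde C$ is a DVR with residue field $k$ and $\omega(\bar v)=p$. The quotient $\tilde C/\bar v\tilde C=\tilde C/t^p\tilde C$ is spanned over $k$ by $1,t,\dots,t^{p-1}$, so $\tilde C=R[t]$ by Nakayama's lemma.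
\end{proof}

\section{Two valuations}\label{sec:end}

Keep the notation of Proposition~\ref{prop:curve}. The group $G$ acts on $\tilde C$, preserves $\omega$, and acts trivially on the residue field, which is that of $R$. Two integers are attached to the curve:
\[
q=\omega(\sigma t-t)\ge1,\qquad a=\min\omega(\mathfrak m_C)\ge1 .
\]
The first is finite because $\sigma\neq1$ on $R[t]$, and it measures the ramification; the second measures how singular $C$ is. In Example~\ref{ex:cusp}, $q=1$ and $a=2$. Since $\bar v$ is a sum of products of two elements of $\mathfrak m_C$, we have $2a\le\omega(\bar v)=p$. Therefore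
\begin{equation}\label{eq:a}
1\le a\le p/2,\qquad\text{and in particular } p\nmid a .
\end{equation}

\begin{remark}\label{rem:small}
If $a=1$, some $b\in\mathfrak m$ maps to a uniformizer, so $C=R[\bar b]$ and $B=A[b]$ by Nakayama's lemma. For $p\le3$ this is forced by \eqref{eq:a}. The different is needed to handle $a\ge2$.
\end{remark}

The operator $\sigma-1$ behaves like $(\sigma t-t)\,d/dt$, which sends $t^m$ to $mt^{m-1}(\sigma t-t)$. This predicts the valuation $m+q-1$, unless $p\mid m$; for $x\in R$, where $p\mid\omega(x)$, we even have $\sigma x-x=0$.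

\begin{lemma}\label{lem:jump}
If $0\neq x\in\tilde C$ and $p\nmid\omega(x)$, then $\omega(\sigma x-x)=\omega(x)+q-1$.
\end{lemma}

\begin{proof}
Write $\sigma t=t(1+s)$ with $\omega(s)=q-1$, and $x=\varepsilon t^m$ with $\varepsilon$ a unit and $p\nmid m$. Then
\[
\sigma x-x=\sigma(\varepsilon)\,t^m\bigl((1+s)^m-1\bigr)+(\sigma\varepsilon-\varepsilon)\,t^m .
\]
By Lemma~\ref{lem:ideal}, $\sigma\varepsilon-\varepsilon\in(\sigma t-t)$, so the last term has valuation at least $m+q$. It remains to show that $\omega((1+s)^m-1)=q-1$. Let $\zeta\in k^\times$ be the residue of the unit $1+s=\sigma t/t$. The product $\prod_i\sigma^i(\sigma t/t)$ telescopes to $\sigma^pt/t=1$, and all factors have residue $\zeta$; so $\zeta^p=1$.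

If $\operatorname{char}k=p$, then $\zeta=1$ and $\omega(s)>0$. As $m$ is a unit in $\tilde C$, the element $(1+s)^m-1=s\,(m+s(\cdots))$ has valuation $\omega(s)=q-1$.

If $\operatorname{char}k\ne p$, then $\zeta\ne1$. Otherwise $\sigma^{i+1}t=\sigma^i(t)\,\sigma^i(1+s)\equiv\sigma^it\pmod{t^2}$ for all $i$, so $\operatorname{Tr}(t)\equiv pt\pmod{t^2}$ would be an element of $R$ of valuation $1$, whereas $\omega(R\setminus0)\subset p\mathbb Z$. Hence $s$ is a unit, $q=1$, and $(1+s)^m-1$ has residue $\zeta^m-1\ne0$, so valuation $0=q-1$.
\end{proof}

\begin{lemma}\label{lem:lower}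
$\omega(\bar\delta)\ge(p-1)q$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ideal}, $\sigma^it-t$ and $\sigma t-t$ generate the same ideal of $\tilde C=R[t]$ for $1\le i\le p-1$, so $\omega(\sigma^it-t)=q$. The minimal polynomial of $t$ over $K'$ is $\Phi=\prod_i(T-\sigma^it)$, with coefficients in $\tilde C\cap K'=R$, and $\Phi'(t)=\prod_{i=1}^{p-1}(t-\sigma^it)$ has valuation $(p-1)q$. By Lemmas~\ref{lem:euler} and~\ref{lem:basechange},
\[
\Phi'(t)^{-1}\in\tilde C^\vee\subset C^\vee\subset\bar\delta^{-1}C\subset\bar\delta^{-1}\tilde C .
\]
Taking valuations gives $-(p-1)q\ge-\omega(\bar\delta)$.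
\end{proof}

\begin{proof}[Proof of $(1)\Rightarrow(2)$]
By Lemma~\ref{lem:reduction} we may assume \eqref{eq:S}. By Corollary~\ref{cor:divides} and Lemma~\ref{lem:lower}, $(p-1)\,\omega(\bar f)\ge\omega(\bar\delta)\ge(p-1)q$, so $\omega(\bar f)\ge q$. Choose $b\in\mathfrak m$ with $\omega(\bar b)=a$ and write $\sigma b-b=fj$ with $j\in J$. By \eqref{eq:a} and Lemma~\ref{lem:jump},
\[
a+q-1=\omega(\sigma\bar b-\bar b)=\omega(\bar f)+\omega(\bar j)\ge q+\omega(\bar j).
\]
Thus $\omega(\bar j)\le a-1<\min\omega(\mathfrak m_C)$, so $\bar j\notin\mathfrak m_C$ and $j$ is a unit of $B$. Hence $J=B$ and $I=fB$. With Section~\ref{sec:easy}, this completes the proof of Theorem~\ref{thm:main}.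
\end{proof}

\section{The different and a normal form}\label{sec:consequences}

The inclusion of Lemma~\ref{lem:kill} becomes an equality in the regular case.

\begin{proposition}\label{prop:different}
If the conditions of Theorem~\ref{thm:main} hold, then $B^\vee=I^{-(p-1)}$.
\end{proposition}

\begin{proof}
Let $B=A[x]$, and let $\chi$ be the minimal polynomial of $x$. By Lemma~\ref{lem:euler}, $B^\vee=\chi'(x)^{-1}B$ with $\chi'(x)=\prod_{i=1}^{p-1}(x-\sigma^ix)$, and each factor generates $I$ by Lemma~\ref{lem:ideal}.
\end{proof}

When the residue field does not grow, regularity of $A$ means that $\sigma$ moves only one coordinate, as in Example~\ref{ex:first}(a) and (c).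

\begin{proposition}\label{prop:normal}
Suppose $k_A=k$, and let $d=\dim B$. Then $A$ is regular if and only if $B$ has a regular system of parameters $x_1,\dots,x_d$ with $x_2,\dots,x_d\in A$. For any such system, $N(x_1),x_2,\dots,x_d$ is a regular system of parameters of $A$, $B=A[x_1]$, and $I=(\sigma x_1-x_1)$.
\end{proposition}

\begin{proof}
Since $k_A=k$, the group $G$ acts trivially on $k$, so $d\ge1$. Let $F=B/\mathfrak m_AB$.

Let $x_1,\dots,x_d$ be such a system. Then $B'=B/(x_2,\dots,x_d)B$ is a DVR with uniformizer $\bar x_1$, and $F$ is an artinian quotient of $B'$, so it is spanned over $k=k_A$ by the powers of $\bar x_1$. Nakayama's lemma gives $B=A[x_1]$; hence $A$ is regular by Theorem~\ref{thm:main}, and $I=(\sigma x_1-x_1)$ by Lemma~\ref{lem:ideal}. The classes of $x_2,\dots,x_d$ in $\mathfrak m_A/\mathfrak m_A^2$ are independent, because their images in $\mathfrak m/\mathfrak m^2$ are. So $A'=A/(x_2,\dots,x_d)$ is a DVR, and $B'=B\otimes_AA'$ is free of rank $p$ over it. If $\varpi$ is a uniformizer of $A'$, then $B'/\varpi B'=F$ has length $p$, so $\varpi$ has valuation $p$ in $B'$. The group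 $G$ acts on $B'$, so each $\sigma^ix_1$ maps to a uniformizer and $N(x_1)$ has valuation $p$ in $B'$. Hence $N(x_1)$ maps to a uniformizer of $A'$, and $N(x_1),x_2,\dots,x_d$ generate $\mathfrak m_A$.

Conversely, let $A$ be regular. Then $B=A[x]$ by Theorem~\ref{thm:main}, and after subtracting an element of $A$ with the same residue we may take $x\in\mathfrak m$. All $\sigma^ix$ lie in $\mathfrak m$, so $\prod_i(T-\sigma^ix)\equiv T^p$ modulo $\mathfrak m_A$ and $F\cong k[T]/(T^p)$. Thus $\mathfrak m=\mathfrak m_AB+xB$ and $\mathfrak m_AB\ne\mathfrak m$. Let $W$ be the image of $\mathfrak m_A$ in $\mathfrak m/\mathfrak m^2$; it is a $k$-subspace, and it is also the image of $\mathfrak m_AB$, since $B=A+\mathfrak m$. It is proper by Nakayama's lemma, and together with the class of $x$ it spans. So $W$ is a hyperplane not containing that class. Take $x_1=x$, and let $x_2,\dots,x_d\in\mathfrak m_A$ lift a basis of $W$.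
\end{proof}

\section{What fails under weaker hypotheses}\label{sec:limits}

\begin{example}[purity is not sufficient]\label{ex:purity}
Let $\operatorname{char}k=p$, $B=k[[t,x,y_1,y_2]]$, and let $\sigma$ be the continuous $k$-automorphism fixing $t$ and $x$ with
\[
\sigma y_1=y_1+tx,\qquad\sigma y_2=y_2+t^2 .
\]
Then $\sigma^ny_1=y_1+ntx$ and $\sigma^ny_2=y_2+nt^2$, so $\sigma$ has order $p$. Modulo $(t,x)$ we have $N(y_i)\equiv y_i^p$, so by (F5) $B$ is finite over the noetherian ring $k[[t,x,N(y_1),N(y_2)]]\subset A$. Hence $A$ is noetherian and $B$ is finite over $A$. The automorphism induced on $B/(tx,t^2)$ is continuous and fixes all variables, so $I=(tx,t^2)=t\,(t,x)$. The only minimal prime of $I$ is $(t)$, which is principal of height one, but $I\cong(t,x)$ needs two generators. By Theorem~\ref{thm:main}, $A$ is not regular. So the necessary condition given by purity is strictly weaker than principality of $I$.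
\end{example}

\begin{example}[prime order]\label{ex:order}
Let $\operatorname{char}k\neq2$, let $\zeta\in k$ be a primitive cube root of unity, and let $\sigma$ act on $k[[x,y]]$ by $\sigma x=-x$, $\sigma y=\zeta y$. It has order $6$, the ring $A=k[[x^2,y^3]]$ is regular, and $I=(x,y)$ is not principal. Here $\mathcal I_{\sigma^2}(B)=(y)\ne I$, so already Lemma~\ref{lem:ideal} fails. Primality was also used in the factorizations $\ell(F)[k:k_A]=p$ and $erg=p$, and for orbits of elements and of primes.
\end{example}

\begin{remark}[the two regularity hypotheses]\label{rem:regularity}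
Regularity of $B$ supplied unique factorization, hence $f$ and $\delta$, as well as freeness over $A$ and the dimension of $\mathfrak m/\mathfrak m^2$. It cannot be dropped from $(1)\Rightarrow(2)$: the cusp $C$ of Example~\ref{ex:cusp} has regular invariants $k[[t^5]]$, and $\mathcal I_\sigma(C)$ is not principal. The decisive use of the regularity of $A$ is the freeness in Lemma~\ref{lem:basechange}. In Example~\ref{ex:first}(b), Lemma~\ref{lem:kill} gives $xB^\vee+yB^\vee\subset B$, so $B^\vee=B$, and $\delta=f=1$ still satisfy $\delta\mid f^{p-1}$. But on the curve $B/yB=k[[x]]$ over $k[[x^2]]$ we have $q=1$ and $\omega(\bar\delta)=0<(p-1)q$: the different of $B$ over $A$ does not see the ramification at the isolated fixed point.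
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Serre} Serre, \emph{Local Fields}.

\bibitem{Wewers} Stefan Wewers, \emph{Regularity of quotients by an automorphism of order $p$}, arXiv:1001.0607 (2010).

\end{thebibliography}
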